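# Covering dense sets by few compact sets: $\delta_k(X)=\delta(X)$

## 1. Dense subsets of the cube $2^{\omega_1}$

Identify a point of the compact space $2^{\omega_1}$ with a subset $x\subseteq\omega_1$. For a finite partial function $s$ from $\omega_1$ to $\{0,1\}$ the basic clopen set $[s]$ consists of all $x$ with $s^{-1}(1)\subseteq x$ and $s^{-1}(0)\cap x=\emptyset$. There are $\omega_1$ many such $s$.

How many compact sets are needed to cover a dense subset of this space? One, since the whole space is compact. Now pass to the dense subspace $\sigma$ of all finite subsets of $\omega_1$. Put $\sigma_n=\{x:|x|\le n\}$. The complement of $\sigma_n$ in the cube is open, since $|x|\ge n+1$ is witnessed by $n+1$ coordinates. So $\sigma_n$ is compact, and $\sigma=\bigcup_n\sigma_n$ is a union of countably many compact sets. On the other hand no countable $S\subseteq\sigma$ is dense: $\bigcup S$ is countable, and for $\beta\in\omega_1\setminus\bigcup S$ the open set $\{x:\beta\in x\}$ misses $S$. So for $\sigma$ there is a gap: countably many compact sets are enough to cover a dense subset, but $\omega_1$ many points are needed.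

Does the gap survive when we shrink further? Let us look for a dense $D\subseteq\sigma$ such that no dense subset of $D$ is a union of countably many compact sets. It suffices that $D$ is dense and

$$\text{every } z\in D \text{ has a countable } A_z\supseteq z \text{ with } D\cap\{x: x\cap A_z=z\}=\{z\}. \tag{1}$$

Indeed, assume (1) and let $K\subseteq D$ be compact and uncountable. Recall the $\Delta$-system lemma: an uncountable family of finite sets contains an uncountable subfamily $\{z_i\}$ with a root $r$, that is, $z_i\cap z_{i'}=r$ for $i\ne i'$. Take such a subfamily of $K$. If $r\in[s]$, then $z_i\in[s]$ unless $(z_i\setminus r)\cap\mathrm{dom}\,s\neq\emptyset$, which happens for finitely many $i$ only. So $r\in\overline K=K\subseteq D$. Likewise $z_i\cap A_r=r$ for all but countably many $i$, because the sets $z_i\setminus r$ are pairwise disjoint and $A_r$ is countable. This contradicts (1) for $z=r$. So compact subsets of $D$ are countable, a union of countably many of them is countable, and we saw that a countable subset of $\sigma$ is not dense.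

**First attempt: choose the points one by one.** Enumerate the finite partial functions as $(s_\xi)_{\xi<\omega_1}$. Put $z_\xi=s_\xi^{-1}(1)\cup\{\beta_\xi\}$, where $\beta_\xi$ is larger than all elements of $\mathrm{dom}\,s_\eta$ $(\eta\le\xi)$ and than all $\beta_\eta$ $(\eta<\xi)$. Then $z_\xi\in[s_\xi]$, so we get a dense set, and $z_\xi$ is separated from all earlier points by the coordinate $\beta_\xi$. But *later* points spoil (1). Let $A$ be any countable set. There are uncountably many $\eta$ with $s_\eta^{-1}(1)=z_\xi$ (vary $s_\eta^{-1}(0)$), the $\beta_\eta$ are distinct, so for some such $\eta\neq\xi$ we have $\beta_\eta\notin A$. Then $z_\eta=z_\xi\cup\{\beta_\eta\}$ agrees with $z_\xi$ on $A$. Density forces later points to come close to everything, in particular to $z_\xi$.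

Nor does it help to promise that later points avoid the sets $\{x:x\cap A_{z_\xi}=z_\xi\}$ fixed so far. If the earlier points happen to be all finite subsets of a countable set $A$ that contains all $A_{z_\xi}$, then every finite $z$ is caught: with $z_\xi=z\cap A$ we have $z\cap A_{z_\xi}=z_\xi\cap A_{z_\xi}=z_\xi$.

**What works: keep a reserve.** Some points must be kept out of $D$ forever, so that later points have something harmless to look like. Let $I_\xi=[\omega\xi,\omega\xi+\omega)$ for $\xi<\omega_1$, and
$$E_1=\{x\in\sigma: |x\cap I_\xi|\text{ is even for all }\xi\},$$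
$$D=\{z\in\sigma\setminus E_1:\ z\cap\omega\xi\in E_1\text{ whenever }z\not\subseteq\omega\xi\}.$$
So $z\in D$ iff $z$ is nonempty, has an odd number of points in the last block that it meets, and an even number in all others. $D$ is dense: given $s$, start with $s^{-1}(1)$ (add one point outside $s^{-1}(0)$ if this is empty), and correct the parity in each block that is met by adding at most one point outside $\mathrm{dom}\,s$; blocks are infinite.

For (1), let $z\in D$, let $I_\xi$ be its last block, and $A_z=\omega(\xi+1)$. Let $z'\in D$ with $z'\cap A_z=z$. If $z'\not\subseteq A_z$, then $z'\cap A_z\in E_1$ by definition of $D$, while $z\notin E_1$: impossible. So $z'\subseteq A_z$ and $z'=z$.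

Three features did the work: truncating at a block end is a map that forgets new coordinates; the points of $D$ lie outside the reserve $E_1$; but their proper truncations lie inside it. In the general proof these features will come back without any coordinates.

## 2. Four cardinal functions and the theorem

All spaces are regular Hausdorff.

**Definition.** The *compact covering number* $\mathrm{cov}_k(X)$ is the least cardinal $\tau$ such that $X$ can be covered by $\tau$ many compact sets. Further,
$$d_k(X)=\min\{\mathrm{cov}_k(Y):Y\text{ dense in }X\},\qquad \delta_k(X)=\sup\{d_k(Y):Y\text{ dense in }X\},$$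
$d(X)$ is the density of $X$, and $\delta(X)=\sup\{d(Y):Y\text{ dense in }X\}$.

For instance, $d_k(\sigma)=\omega<\omega_1=d(\sigma)$: it is at most $\omega$ by section 1, and it is not finite, since a finite union of compact sets is compact, and a compact dense subset of $\sigma$ would be closed and dense in $2^{\omega_1}$, hence all of it. The set $D$ of section 1 shows $\delta_k(2^{\omega_1})\ge\omega_1$; and $\delta(2^{\omega_1})\le\omega_1$, because a dense $Y$ has a dense subset with one point in each nonempty $[s]$. Since points are compact, $d_k\le d$ and so $\delta_k\le\delta$. Thus $\delta_k(2^{\omega_1})=\delta(2^{\omega_1})=\omega_1$.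

Here is an even simpler case. Let $X=\omega_1\cup\{\infty\}$ be the one-point compactification of the discrete space $\omega_1$. Then $d_k(X)=1$ and $d(X)=\omega_1$. The dense subset $\omega_1$ is discrete, its only dense subset is itself, and its compact subsets are finite, so $d_k(\omega_1)=\omega_1$. Again $\delta_k(X)=\delta(X)=\omega_1$.

The question, which comes from Alan Dow and Istvan Juhasz, "Densely k-separable compacta are densely separable", arXiv:1810.05071 (2018), is whether an infinite regular Hausdorff $X$ can have $\delta_k(X)<\delta(X)$. Finite spaces are excluded: the two-point discrete space has $\delta_k=1<2=\delta$.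

**Theorem 2.1.** If $X$ is an infinite regular Hausdorff space, then $\delta_k(X)=\delta(X)$.

**Theorem 2.2.** Let $\kappa$ be an infinite cardinal and $X$ a regular Hausdorff space such that every dense $D\subseteq X$ satisfies $d_k(D)\le\kappa$. Then $d(X)\le\kappa$.

So the answer is no, in ZFC.

**Theorem 2.2 implies Theorem 2.1.** We know $\delta_k(X)\le\delta(X)$. Put $\kappa=\delta_k(X)$. We first check that $\kappa$ is infinite. Otherwise every dense $Y\subseteq X$ has a dense subset that is a finite union of compact sets. Such a set is compact, hence closed in $X$; it is also dense in $X$, so it equals $X$, and $Y=X$. Thus no $X\setminus\{x\}$ is dense, so every $\{x\}$ is open and $X$ is discrete. It is also compact, hence finite, a contradiction. Now let $Y$ be dense in $X$. A dense subset $D$ of $Y$ is dense in $X$, so $d_k(D)\le\kappa$. Theorem 2.2 applied to $Y$ gives $d(Y)\le\kappa$. Hence $\delta(X)\le\kappa$. $\square$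

Sections 3 to 8 prove Theorem 2.2. From section 4 on we argue by contradiction: in a counterexample we build the analog of the set $D$ of section 1.

## 3. Left-separated spaces and their compact subsets

In the cube we used that uncountable sets in $\sigma$ accumulate in a controlled way ($\Delta$-systems). In general this control will come from compact *scattered* sets, and we get those from left-separation.

**Definition.** A space is *left-separated* if it has a well-ordering all of whose initial segments are closed.

For example, a countable space ordered in type at most $\omega$ is left-separated, since finite sets are closed. The space $\sigma$ is left-separated: list $\sigma_0$, then $\sigma_1\setminus\sigma_0$, then $\sigma_2\setminus\sigma_1$, and so on, each in any well-order. An $x$ with $|x|=n$ is isolated in $\sigma_n$ by $\{y:x\subseteq y\}$, so $\sigma_{n-1}$ together with any part of $\sigma_n\setminus\sigma_{n-1}$ is closed in $\sigma_n$, hence in $\sigma$; and the whole of $\sigma$ is closed.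

Subspaces inherit left-separation: an initial segment of the subspace is the trace of its downward closure.

**Every space has a dense left-separated subspace.** Enumerate the space injectively as $\{y_\xi:\xi<\delta\}$ and put $Z=\{y_\xi:y_\xi\notin\overline{\{y_\eta:\eta<\xi\}}\}$. If $y_\zeta\in Z$ and $\zeta\ge\xi$, then $y_\zeta\notin\overline{\{y_\eta:\eta<\xi\}}$; so initial segments of $Z$ are closed in $Z$. By induction on $\xi$ each $y_\xi$ lies in $\overline Z$: either $y_\xi\in Z$, or $y_\xi\in\overline{\{y_\eta:\eta<\xi\}}\subseteq\overline Z$.

Recall that a space is *crowded* if it has no isolated points, and *scattered* if every nonempty subspace has an isolated point. The union of all crowded subspaces is crowded, and so is its closure; so there is a largest crowded subspace, the perfect kernel, which is closed, and it is empty iff the space is scattered. A space is *countably tight* if $p\in\overline B$ implies $p\in\overline S$ for some countable $S\subseteq B$.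

**Lemma 3.1 (Gerlits–Juhász).** A left-separated compact space $C$ is scattered and countably tight.

**Step 1: $C$ is scattered.** If not, a perfect kernel is a nonempty crowded compact left-separated space. Among all such spaces take one, again called $C=\{x_\xi:\xi<\alpha\}$ (in its left-separating order), with $\alpha$ minimal. For $\beta<\alpha$ the set $C_\beta=\{x_\xi:\xi<\beta\}$ is closed, hence compact. It is scattered, since otherwise its perfect kernel would contradict the minimality of $\alpha$. There are three cases.

If $\alpha=\beta+1$, then $x_\beta$ is isolated, as $C_\beta$ is closed. This is a contradiction.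

If $\mathrm{cf}\,\alpha=\omega$, then $C$ is a countable union of closed sets $C_\beta$, so by Baire some $C_\beta$ has nonempty interior. This interior is scattered, so it has an isolated point, which is isolated in $C$: a contradiction.

Let $\mathrm{cf}\,\alpha>\omega$. As $C$ is crowded and regular, each nonempty open set contains the disjoint closures of two nonempty open sets. So there are nonempty open $U_s$ $(s\in2^{<\omega})$ such that $\overline{U_{s0}},\overline{U_{s1}}$ are disjoint subsets of $U_s$. On the closed set $K=\bigcap_n\bigcup_{|s|=n}\overline{U_s}$ let $f(x)$ be the unique $b\in2^\omega$ with $x\in\overline{U_{b|n}}$ for all $n$. Then $f$ is continuous, since $K\cap\overline{U_s}$ is clopen in $K$, and $f$ is onto $2^\omega$ by compactness. If a chain of closed sets $F_i\subseteq K$ has $f(F_i)=2^\omega$ for all $i$, then its intersection has the same property, as each fiber $f^{-1}(b)\cap\bigcap_iF_i$ is nonempty by compactness. So by Zorn there is a closed $F\subseteq K$ minimal with $f(F)=2^\omega$. Choose a countable $S\subseteq F$ with $f(S)$ dense. Then $f(\overline S)$ is closed and dense, so $f(\overline S)=2^\omega$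 and $F=\overline S$ by minimality. As $\mathrm{cf}\,\alpha>\omega$, we have $S\subseteq C_\beta$ for some $\beta<\alpha$, hence $F\subseteq C_\beta$. So $F$ is scattered and has an isolated point $p$. The set $f(F\setminus\{p\})$ is closed and contains the dense set $2^\omega\setminus\{f(p)\}$, so it is $2^\omega$, contradicting the minimality of $F$.

**Step 2: failure of countable tightness gives a free sequence.** Call $(y_\xi)_{\xi<\omega_1}$ *free* if $\overline{\{y_\xi:\xi<\eta\}}\cap\overline{\{y_\xi:\xi\ge\eta\}}=\emptyset$ for all $\eta<\omega_1$. Free sequences are injective, and their subsequences of length $\omega_1$ are free. Suppose there are $B\subseteq C$ and $p\in\overline B$ with $p\notin A:=\bigcup\{\overline S:S\in[B]^{\le\omega}\}$. The closure of a countable subset of $A$ is contained in $A$: if $a_n\in\overline{S_n}$, then $\overline{\{a_n:n<\omega\}}\subseteq\overline{\bigcup_nS_n}$. Also $p\in\overline A\setminus A$. Recursively for $\eta<\omega_1$ choose an open $V_\eta\ni p$ with $\overline{V_\eta}\cap\overline{\{y_\xi:\xi<\eta\}}=\emptyset$; this is possible since $\overline{\{y_\xi:\xi<\eta\}}\subseteq A$. Then choose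
$$y_\eta\in A\cap\bigcap_{\zeta\le\eta}\overline{V_\zeta}.$$
This set is nonempty: enumerate the countably many sets, with repetitions if necessary, as $\overline{V_{\zeta_0}},\overline{V_{\zeta_1}},\dots$, pick $a_n\in A\cap\bigcap_{i\le n}\overline{V_{\zeta_i}}$, and take a cluster point of $(a_n)$. It lies in $\overline{\{a_n:n<\omega\}}\subseteq A$ and in every $\overline{V_{\zeta_i}}$. The sequence $(y_\xi)$ is free, because $y_\xi\in\overline{V_\eta}$ for $\xi\ge\eta$.

**Step 3: making indices increase.** Let $o(x)$ be the index of $x$ in the left-separating order. We claim that every injective sequence $(y_\xi)_{\xi<\omega_1}$ has an $\omega_1$-subsequence on which $o$ is strictly increasing. Let $\gamma$ be least such that $\{\xi:o(y_\xi)<\gamma\}$ is uncountable. By injectivity $\gamma$ is a limit, and for $\gamma'<\gamma$ only countably many $\xi$ have $o(y_\xi)<\gamma'$. So at stage $i<\omega_1$, all but countably many of the uncountably many $\xi$ with $o(y_\xi)<\gamma$ satisfy $\xi>\xi_{i'}$ and $o(y_\xi)>o(y_{\xi_{i'}})$ for all $i'<i$; let $\xi_i$ be one of them.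

**Step 4: no free sequences.** By Steps 2 and 3, if $C$ is not countably tight, we can choose a free $(y_\xi)$ with $o(y_\xi)$ strictly increasing and $\beta=\sup_\xi o(y_\xi)$ minimal; we look for one with smaller supremum. For limit $\eta<\omega_1$ pick, by compactness, $q_\eta\in\bigcap_{\zeta<\eta}\overline{\{y_\xi:\zeta\le\xi<\eta\}}$. The initial segment $\{x:o(x)<\sup_{\xi<\eta}o(y_\xi)\}$ is closed and contains all $y_\xi$ with $\xi<\eta$, so it contains $q_\eta$; hence $o(q_\eta)<o(y_{g(\eta)})$ for some $g(\eta)<\eta$. By Fodor's lemma, $g$ is constantly some $\xi_0$ on a stationary set $\{s_i:i<\omega_1\}$ (increasing enumeration). Then $(q_{s_{i+1}})_{i<\omega_1}$ is free: given $j$, for $i<j$ we have $s_{i+1}\le s_j$ and so $q_{s_{i+1}}\in\overline{\{y_\xi:\xi<s_j\}}$; for $i\ge j$ we have $s_j<s_{i+1}$ and so $q_{s_{i+1}}\in\overline{\{y_\xi:\xi\ge s_j\}}$. All its points have $o<o(y_{\xi_0})<\beta$. By Step 3 it has a subsequence, also free, with $o$ strictly increasing, and this contradicts the minimality of $\beta$. $\square$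

We recall Cantor–Bendixson ranks. For a compact scattered $A$ let $A^{(0)}=A$, let $A^{(\alpha+1)}$ be $A^{(\alpha)}$ without its isolated points, and take intersections at limits. The rank of $y$ is the $\alpha$ with $y\in A^{(\alpha)}\setminus A^{(\alpha+1)}$. In $\omega_1\cup\{\infty\}$ the ordinals have rank $0$ and $\infty$ has rank $1$. Compact scattered spaces have a clopen base: a nonempty connected closed subset has an isolated point, hence is a singleton, and compact totally disconnected spaces have a clopen base.

**Lemma 3.2.** Let $A$ be compact scattered, $\varrho$ an infinite cardinal, $|A|\ge\varrho$. There are $t\in A$ and distinct $a_\xi\in A\setminus\{t\}$ $(\xi<\varrho)$ such that every neighborhood of $t$ contains all but fewer than $\varrho$ of the $a_\xi$.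

*Proof.* Call a point heavy if all its neighborhoods have size $\ge\varrho$. Heavy points exist, since otherwise $A$ is covered by finitely many sets of size $<\varrho$. Let $t$ be heavy of minimal rank $\alpha$. As $t$ is isolated in $A^{(\alpha)}$, there is a clopen $W\ni t$ such that all points of $W\setminus\{t\}$ have smaller rank, hence are not heavy. Since $|W|\ge\varrho$, we can choose distinct $a_\xi\in W\setminus\{t\}$ $(\xi<\varrho)$. If $V\ni t$ is open, then $W\setminus V$ is compact without heavy points, so it is covered by finitely many sets of size $<\varrho$, and $|W\setminus V|<\varrho$. $\square$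

This is the substitute for the $\Delta$-system lemma; $t$ plays the role of the root.

## 4. Reduction to a $\kappa$-compact space of large local density

Assume from now on that Theorem 2.2 fails for $\kappa$ and a space $X^0$: every dense $D\subseteq X^0$ has $d_k(D)\le\kappa$, but $d(X^0)>\kappa$. Call a set *$\kappa$-compact* if it is a union of at most $\kappa$ compact sets. We replace $X^0$ by a better space.

**Step 1: a left-separated space with a hereditary hypothesis.** Let $Z$ be a dense left-separated subspace of $X^0$. Then $d(Z)\ge d(X^0)>\kappa$, and every dense subset of $Z$ is dense in $X^0$, so it contains a $\kappa$-compact set dense in $Z$. We localize this to open sets: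

$$\text{if }V\subseteq Z\text{ is open and }D\subseteq V\text{ is dense in }V,\text{ there is a }\kappa\text{-compact }E\subseteq D\text{ dense in }V.\tag{2}$$

Indeed $D\cup(Z\setminus\overline V)$ is dense in $Z$. Take a dense $\kappa$-compact $E_0$ in it, and let $E=E_0\cap\overline V\subseteq D$. It is $\kappa$-compact, and it contains $E_0\cap V$, which is dense in $V$.

**Step 2: disjoint families of open sets are small.** Every disjoint family of nonempty open subsets of $Z$ extends to a maximal one, $\mathcal V$; then $\bigcup\mathcal V$ is dense, so it contains a dense $\kappa$-compact set. Each compact subset of $\bigcup\mathcal V$ meets only finitely many members of $\mathcal V$, while a dense set meets all of them. So $|\mathcal V|\le\kappa$.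

**Step 3: removing the part of small density.** Let $G=\bigcup\{V\text{ open in }Z:d(V)\le\kappa\}$. A maximal disjoint family of nonempty open $V$ with $d(V)\le\kappa$ has size $\le\kappa$ by Step 2. Its union is dense in $G$: otherwise some nonempty open subset of $G$ misses it, meets some open $V$ with $d(V)\le\kappa$, and the intersection could be added, since density does not increase when passing to open subsets. So $d(G)\le\kappa$. As $d(Z)>\kappa$, $G$ is not dense in $Z$. Let $Z_0=Z\setminus\overline G\ne\emptyset$, and by (2) let $X$ be a $\kappa$-compact dense subset of $Z_0$, with topology $\tau$. Then: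

* **(R1)** $X$ is regular Hausdorff and left-separated; so its compact subsets are scattered and countably tight.
* **(R2)** $X=\bigcup_{\alpha<\kappa}C_\alpha$ with $C_\alpha$ compact.
* **(R3)** If $V\subseteq X$ is open and $D\subseteq V$ is dense in $V$, there is a $\kappa$-compact $E\subseteq D$ dense in $V$.
* **(R4)** $d(V)>\kappa$ for every nonempty open $V\subseteq X$.

(R1) holds by Lemma 3.1, and (R2) by choice of $X$. For (R3) and (R4) write $V=V'\cap X$ with $V'\subseteq Z_0$ open in $Z$; then $V$ is dense in $V'$. In (R3), $D$ is dense in $V'$, so (2) applies to $V'$. In (R4), $d(V)\le\kappa$ would give $d(V')\le\kappa$, so $V'\subseteq G$, which is impossible since $\emptyset\ne V'\subseteq Z_0$.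

**Step 4: finer topologies.** For a cardinal $\nu\ge\kappa$ let $\rho_\nu$ be the topology on $X$ whose base consists of all intersections of at most $\nu$ many $\tau$-open sets, and let $\rho=\rho_\kappa$. In $\sigma$, for $\nu=\omega$, the sets $\{y\in\sigma:y\cap A=x\cap A\}$ with $A$ countable form a base of $\rho_\omega$ at $x$. Intersections of $\le\nu$ many $\rho_\nu$-open sets are $\rho_\nu$-open (at a given point, intersect $\nu$ many basic sets), and $\rho_\nu\subseteq\rho_{\nu'}$ for $\nu\le\nu'$. "Open", "dense" and closures refer to $\tau$ unless stated otherwise.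

**Definition.** For regular $\varrho>\kappa$, a *$\varrho$-sequence converging to $x$* is an injective $(a_\xi)_{\xi<\varrho}$ in $X\setminus\{x\}$ such that each open $V\ni x$ contains all but $<\varrho$ of its terms.

By regularity of $\varrho$, the same then holds for $\rho_\nu$-open $V\ni x$ whenever $\kappa\le\nu<\varrho$: a union of $\nu$ sets of size $<\varrho$ has size $<\varrho$. In $\sigma$ the points $x\cup\{\beta\}$, $\beta\in\omega_1\setminus x$, form an $\omega_1$-sequence converging to $x$.

The next lemma generalizes the argument from (1), and it names the target.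

**Lemma 4.1.** Let $D\subseteq X$ be $\rho$-discrete, that is, each $z\in D$ has a $\rho$-open $H_z$ with $H_z\cap D=\{z\}$. Then there is no nonempty open $V$ such that $D\cap V$ is dense in $V$.

*Proof.* Otherwise (R3) gives a $\kappa$-compact $E\subseteq D\cap V$ dense in $V$. A compact $A\subseteq D$ has $|A|\le\kappa$: otherwise Lemma 3.2 gives a $\kappa^+$-sequence in $A$ converging to some $t\in A$, and $H_t$ contains all but $\le\kappa$ of its terms, contradicting $H_t\cap D=\{t\}$. So $|E|\le\kappa$, contradicting (R4). $\square$

So we have to construct a $\rho$-discrete $D$ that is dense in some nonempty open set. Choosing points one by one meets the difficulty of section 1: later points fall into earlier sets $H_z$. We need a reserve $E$, and truncations that map $E$ into $E$. Here hypothesis (R3) will help: a dense $\kappa$-compact $E$ turns out to be closed under all truncations (Lemma 7.1). But we must also find points *outside* $E$, close to points of $E$, whose truncations lie in $E$. In the cube, changing the parity of a block did this. Section 5 provides an abstract parity.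

## 5. A two-coloring with no monochromatic admissible sets

In $\sigma$ color $x$ by the parity of $|x|$. Every $\rho_\omega$-open set around $x$ contains $x\cup\{\beta\}$ for some $\beta\notin x$, so it contains both colors. We want this in $X$, around each $x$ and for each $\rho_\nu$ with $\nu$ below the lengths of sequences converging to $x$.

**Definition.** Let $R(x)$ be the set of regular $\varrho>\kappa$ such that some $\varrho$-sequence in $X$ converges to $x$. Put $\psi(x)=\sup R(x)$, and $\psi(x)=\kappa$ if $R(x)=\emptyset$. A set $G\ni x$ is *admissible for $x$* if it is $\rho_\nu$-open for some cardinal $\nu$ with $\kappa\le\nu<\psi(x)$.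

In $\sigma$ with $\kappa=\omega$ we have $R(x)=\{\omega_1\}$ and $\psi(x)=\omega_1$ for all $x$, so the admissible sets for $x$ are the $\rho_\omega$-open sets containing $x$. In general, finite intersections of sets admissible for $x$ are admissible for $x$, and if $\psi(x)=\kappa$, no set is admissible for $x$.

**Lemma 5.1.** There is $c:X\to\{0,1\}$ such that for every $x$, no set admissible for $x$ is monochromatic.

The naive way is to color by recursion on $\psi(x)$, giving $x$ a color opposite to one that it sees in all its admissible sets. This works as long as these sets meet the part colored already. It stops at points with an admissible set on which $\psi$ takes no smaller value: in $\sigma$ it never starts, since $\psi$ is constant. There we grow trees instead, with alternating colors on the levels.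

Call $x$ *locally minimal* if some $L_x$ admissible for $x$ has $\psi(y)\ge\psi(x)$ for all $y\in L_x$. Call a nonempty $G$ *pure* if for some $\nu\ge\kappa$ it is $\rho_\nu$-open, $\psi(y)>\nu$ for all $y\in G$, and all $y\in G$ are locally minimal. A pure set is admissible for each of its points. Let $\mathfrak U$ be the union of all pure sets.

**Step (a): children.** This step produces the successors of one tree node. *Let $O$ be admissible for $z$. There are $D_z\subseteq O\setminus\{z\}$ and pairwise disjoint sets $P_d\ni d$ $(d\in D_z)$, $P_d\subseteq O\setminus\{z\}$, each $P_d$ being $\rho_{\nu_d}$-open with $\kappa\le\nu_d<\psi(z)$, such that every set admissible for $z$ meets $D_z$.*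

Let $\varsigma=\psi(z)>\kappa$ and let $O$ be $\rho_{\nu_z}$-open, $\kappa\le\nu_z<\varsigma$. If $\varsigma\in R(z)$, let $\mu=1$ and $\varrho_0=\varsigma$. Otherwise $\varsigma$ is a limit of elements of $R(z)$; let $\mu=\mathrm{cf}\,\varsigma$ and choose recursively $\varrho_i\in R(z)$ $(i<\mu)$, cofinal in $\varsigma$, with $\varrho_i>\max(\nu_z,\sup_{i'<i}\varrho_{i'})$. This is possible since $i<\mathrm{cf}\,\varsigma$ makes the supremum smaller than $\varsigma$, and we can make $\varrho_i$ also exceed the $i$-th member of a fixed cofinal sequence.

By recursion on $i<\mu$ and $j<\varrho_i$ (lexicographically) we choose points $d^i_j$ and open sets $B^i_j\ni z$, $U^i_j\ni d^i_j$ with $B^i_j\cap U^i_j=\emptyset$. Put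
$$F^i=O\cap\bigcap_{i'<i}\bigcap_{j<\varrho_{i'}}B^{i'}_j\ \ni z.$$
The $\varrho_{i'}$ are strictly increasing infinite cardinals, so $|i|\le\max(\omega,\sup_{i'<i}\varrho_{i'})$, and at most $\max(\omega,\sup_{i'<i}\varrho_{i'})$ sets $B^{i'}_j$ occur here. So $F^i$ is $\rho_{\chi_i}$-open with $\chi_i=\max(\nu_z,\sup_{i'<i}\varrho_{i'})<\varrho_i$. Given $j<\varrho_i$, the set $F^i\cap\bigcap_{j'<j}B^i_{j'}\ni z$ is $\rho_{\max(\chi_i,|j|)}$-open, and $\max(\chi_i,|j|)<\varrho_i$. So it contains a term of a $\varrho_i$-sequence converging to $z$ that we fix once for each $i$. Let $d^i_j$ be such a term; it differs from $z$, so we can choose $B^i_j,U^i_j$ by the Hausdorff property. Let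
$$P_{d^i_j}=F^i\cap\bigcap_{j'<j}B^i_{j'}\cap U^i_j .$$
This set contains $d^i_j$, omits $z$ because $z\in B^i_j$, lies in $O$, and has the required type with $\nu_{d^i_j}=\max(\chi_i,|j|)<\varrho_i\le\psi(z)$. These sets are pairwise disjoint: if $(i',j')$ precedes $(i,j)$ lexicographically, then $P_{d^i_j}\subseteq B^{i'}_{j'}$ and $P_{d^{i'}_{j'}}\subseteq U^{i'}_{j'}$. In particular the $d^i_j$ are distinct. Let $D_z$ be the set of all $d^i_j$. If $G\ni z$ is $\rho_\nu$-open with $\kappa\le\nu<\varsigma$, choose $i$ with $\varrho_i>\nu$. Then $G$ contains all but $<\varrho_i$ terms of the fixed $\varrho_i$-sequence, hence some of the $\varrho_i$ many $d^i_j$ $(j<\varrho_i)$.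

**Step (b): trees.** This step colors a small set inside a pure set, in such a way that it needs nothing from outside. *If $G$ is pure, $x\in G$, and $F\subseteq G$ is admissible for $x$, there are disjoint nonempty $T_0,T_1\subseteq F$ such that for $z\in T_j$ every set admissible for $z$ meets $T_{1-j}$.*

We define levels $S_n$ and, for $z\in S_n$, sets $O_z\subseteq F$ admissible for $z$ with $\psi\ge\psi(z)$ on $O_z$. Let $S_0=\{x\}$ and $O_x=F\cap L_x$. For $z\in S_n$ apply (a) to $O_z$. For $d\in D_z$ we have $d\in G$, so $d$ is locally minimal; and $\psi(d)\ge\psi(z)>\nu_d$, so $P_d$ is admissible for $d$. This is where local minimality is needed. Put $O_d=P_d\cap L_d$ and $S_{n+1}=\bigcup_{z\in S_n}D_z$. By induction the sets $O_z$ $(z\in S_n)$ are pairwise disjoint, so each $d\in S_{n+1}$ lies in exactly one $D_z$; and $O_d\subseteq O_z\setminus\{z\}$ for $d\in D_z$.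

The levels are pairwise disjoint. Let $w\in S_m\cap S_n$ with $m<n$. Being in $S_n$, $w$ has an ancestor $u\in S_m$ with $w\in O_u\setminus\{u\}$. Being in $S_m$, $w$ lies in the set $O_w$ assigned to it at level $m$. Since $w\in O_w\cap O_u$, disjointness within level $m$ gives $u=w$, contradicting $w\in O_u\setminus\{u\}$.

Put $T_0=\bigcup_nS_{2n}$ and $T_1=\bigcup_nS_{2n+1}$. For $z\in S_n$ every set admissible for $z$ meets $D_z\subseteq S_{n+1}$; in particular all levels are nonempty.

**Step (c): coloring $\mathfrak U$.** Here we fit trees together. Consider pairs $(A_0,A_1)$ of disjoint subsets of $\mathfrak U$ such that for $z\in A_j$ every set admissible for $z$ meets $A_{1-j}$. The pair $(\emptyset,\emptyset)$ is one, and unions of chains (under coordinatewise inclusion) are again such pairs. By Zorn take a maximal one, and let $A=A_0\cup A_1$. Suppose $x\in\mathfrak U\setminus A$.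

Suppose first that every set admissible for $x$ meets $A$. Then for some $j$ every such set meets $A_j$, since otherwise we intersect two counterexamples. Adding $x$ to $A_{1-j}$ contradicts maximality.

Otherwise some $F$ admissible for $x$ misses $A$. Intersecting with a pure set containing $x$, we may assume that $F$ lies in a pure set. With $T_0,T_1$ from (b), the pair $(A_0\cup T_0,A_1\cup T_1)$ is larger, contradicting maximality.

So $A=\mathfrak U$. Let $c=j$ on $A_j$. Then no set admissible for a point of $\mathfrak U$ is monochromatic, whatever $c$ is outside $\mathfrak U$.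

**Step (d): the remaining points.** Now the naive recursion works. Color $x\in X\setminus\mathfrak U$ by recursion on $\psi(x)$. If $\psi(x)=\kappa$, let $c(x)=0$. Otherwise let $P_x=\mathfrak U\cup\{y:\psi(y)<\psi(x)\}$, which is colored already.

*First kind:* every set admissible for $x$ meets $P_x$. Then, again by intersecting two counterexamples, for some $j$ all of them meet $P_x\cap c^{-1}(j)$; put $c(x)=1-j$. No set admissible for $x$ is monochromatic.

*Second kind:* some set admissible for $x$ misses $P_x$. Put $c(x)=0$. Since $\psi\ge\psi(x)$ on that set, $x$ is locally minimal.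

Suppose $G$ is admissible for $x$ and monochromatic. Then $\psi(x)>\kappa$, and $x\notin\mathfrak U$ by (c), and $x$ is not of the first kind; so it is of the second kind. Shrinking $G$, we may assume that $G\cap P_x=\emptyset$ and $G$ is $\rho_\nu$-open with $\kappa\le\nu<\psi(x)$. Every $y\in G$ has $y\notin\mathfrak U$ and $\psi(y)\ge\psi(x)>\nu$, so $G$ is admissible for $y$ and monochromatic. Hence $y$ is of the second kind too, so $y$ is locally minimal. Thus $G$ is pure and $x\in\mathfrak U$, a contradiction. $\square$

## 6. The reserve $E$ and the local size function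

**Step 1: a dense $\kappa$-compact set in one color.** If $c^{-1}(0)$ is not dense in $X$, then $c^{-1}(1)$ contains a nonempty open set. So we can fix $j$ and a nonempty open $V_0$ with $c^{-1}(j)\cap V_0$ dense in $V_0$. By (R3) fix
$$E=\bigcup_{\beta<\kappa}A_\beta\subseteq c^{-1}(j)\cap V_0,\quad\text{dense in }V_0,\text{ with }A_\beta\text{ compact}.$$
For $t\in E$ let $R_E(t)$ be the set of regular $\varrho>\kappa$ such that some $\varrho$-sequence *of points of $E$* converges to $t$. Then
$$\text{if }t\in E,\ \varrho\in R_E(t),\ \kappa\le\nu<\varrho\text{ and }W\ni t\text{ is }\rho_\nu\text{-open, then }W\not\subseteq E.\tag{3}$$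
Indeed $R_E(t)\subseteq R(t)$ gives $\nu<\varrho\le\psi(t)$, so $W$ is admissible for $t$ and by Lemma 5.1 not monochromatic, while $E$ is.

**Step 2: finding such $t$ near a given point.** To use (3) we need long sequences in $E$. For $e\in E$ let
$$\mathrm{ls}(e)=\min\{|E\cap W|:e\in W,\ W\ \rho\text{-open}\}.$$

**Lemma 6.1.** If $e\in E$, $\kappa\le\nu<\mathrm{ls}(e)$, and $W\ni e$ is $\rho$-open, there is $t\in E\cap W$ with $\nu^+\in R_E(t)$.

*Proof.* Let $e\in\bigcap_{i<\kappa}O_i\subseteq W$ with $O_i$ open. By regularity choose open $O_i'\ni e$ with $\overline{O_i'}\subseteq O_i$, and let $H=\bigcap_i\overline{O_i'}$. Then $H$ is closed, $H\subseteq W$, and $H$ contains the $\rho$-open set $\bigcap_iO_i'\ni e$, so $|E\cap H|\ge\mathrm{ls}(e)>\nu\ge\kappa$. Thus $|A_\beta\cap H|\ge\nu^+$ for some $\beta<\kappa$. Apply Lemma 3.2 to the compact set $A_\beta\cap H$ with $\varrho=\nu^+$. $\square$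

**Step 3: few points of small local size.** When we later take a model $N$, we shall want all points outside $N$ to have local size above $|N|$. So we need a dense set in which points of small local size are few. Let
$$Y=\{e\in E:e\notin\overline{\{e'\in E:\mathrm{ls}(e')<\mathrm{ls}(e)\}}\}.$$
If an open $V$ meets $E$, a point of $E\cap V$ with minimal $\mathrm{ls}$ is in $Y$. So $Y$ is dense in $V_0$. By (R3) let $E'=\bigcup_{\beta<\kappa}A'_\beta\subseteq Y$ be dense in $V_0$, with $A'_\beta$ compact.

**Lemma 6.2.** For regular $\theta>\kappa$, $|\{e\in E':\mathrm{ls}(e)<\theta\}|<\theta$.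

*Proof.* Let $S$ be this set. If $e\in E'$ and $\mathrm{ls}(e)\ge\theta$, then $e\notin\overline S$ because $e\in Y$. So $S$ is closed in $E'$, and $S\cap A'_\beta$ is compact. If $|S\cap A'_\beta|\ge\theta$, Lemma 3.2 gives a $\theta$-sequence in $S\cap A'_\beta$ converging to some $t\in S$. A $\rho$-open $W\ni t$ with $|E\cap W|=\mathrm{ls}(t)<\theta$ contains $\theta$ of its terms, a contradiction. So $|S\cap A'_\beta|<\theta$ for all $\beta<\kappa$, and $|S|<\theta$ by regularity. $\square$

**Step 4: discarding local size $\le\kappa$.** By Lemma 6.2 with $\theta=\kappa^+$, $|\{e\in E':\mathrm{ls}(e)\le\kappa\}|\le\kappa$. By (R4) this set is not dense in $V_0$, so $V_1=V_0\setminus\overline{\{e\in E':\mathrm{ls}(e)\le\kappa\}}$ is nonempty. Let $E^*=E'\cap V_1$, a dense subset of $V_1$, and put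
$$S(\chi)=\{e\in E^*:\mathrm{ls}(e)\le\chi\}\ (\chi\ge\kappa),\qquad S({<}\theta)=\{e\in E^*:\mathrm{ls}(e)<\theta\}.$$
Then
$$S(\kappa)=\emptyset;\qquad |S(\chi)|\le\chi\text{ for }\chi\ge\kappa;\qquad |S({<}\theta)|<\theta\text{ for regular }\theta>\kappa.\tag{4}$$
The second part is Lemma 6.2 with $\theta=\chi^+$. Note that $E^*\subseteq E'\subseteq Y\subseteq E$.

## 7. Elementary submodels and truncations

Let $\chi^*$ be a sufficiently large regular cardinal: $X$, $\tau$ and the power set of the power set of $X\cup\tau$ are elements of $H(\chi^*)$, and $\chi^*>\max(\kappa,|X|)$. Here $H(\chi^*)$ is the set of all sets of hereditary size $<\chi^*$. Statements about points, open sets, compact sets, ranks and clopen partitions are then evaluated correctly in $H(\chi^*)$. Let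
$$p=(X,\tau,\kappa,\langle C_\alpha\rangle_{\alpha<\kappa},\langle A_\beta\rangle_{\beta<\kappa}).$$

**Definition.** A *model* is an $N\prec H(\chi^*)$ with $p\in N$ and $\kappa\subseteq N$. For $a\in X\cap N$ let $F_a^N=\bigcap\{O\in\tau\cap N:a\in O\}$. This is a $\rho_{|N|}$-open set.

We recall the standard facts. If something exists in $H(\chi^*)$ with a property expressible there from parameters in $N$, then one exists in $N$; if it is unique, it belongs to $N$. A finite element of $N$ is a subset of $N$. Unions of increasing chains of models are models. Every set $\Omega\subseteq H(\chi^*)$ of size $\le\theta$, where $\kappa\le\theta<\chi^*$, is contained in a model of size $\theta$ (Löwenheim–Skolem). As $\kappa\subseteq N$, all $C_\alpha$ and $A_\beta$ belong to $N$.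

**Example.** In the cube take a countable $N\prec H(\chi^*)$ with $\omega_1\in N$, and work in $\sigma$. Each $\alpha\in N\cap\omega_1$ has an enumeration by $\omega$ in $N$, so $\alpha\subseteq N$; hence $\delta=N\cap\omega_1$ is a countable ordinal, and $\sigma\cap N$ consists of the finite subsets of $\delta$. We claim $F_a^N=\{x\in\sigma:x\cap\delta=a\}$ for $a\in\sigma\cap N$. The inclusion $\subseteq$ holds because $[s]\cap\sigma\in N$ for every finite partial function $s$ on $\delta$. For $\supseteq$, let $a\in O\in N$, $O$ open. By elementarity some $s\in N$ has $a\in[s]\cap\sigma\subseteq O$, and $s$ is finite, so $\mathrm{dom}\,s\subseteq\delta$; if $x\cap\delta=a$, then $x\in[s]\cap\sigma\subseteq O$. So each $x\in\sigma$ lies in $F^N_a$ for exactly one $a$, namely the truncation $a=x\cap\delta$. The next lemma says that truncation exists without coordinates.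

**Lemma 7.1.** Let $N$ be a model.
1. For each $x\in X$ there is exactly one $a\in X\cap N$ with $x\in F_a^N$; write $r_N(x)=a$. Moreover $F_a^N\cap N\cap X=\{a\}$ for $a\in X\cap N$.
2. $r_N(E)\subseteq E$.
3. If $M\subseteq N$ are models, $r_M(r_N(x))=r_M(x)$.

**Step 1: uniqueness.** By elementarity, distinct points $a,a'$ of $X\cap N$ have disjoint open neighborhoods belonging to $N$, so $F^N_a\cap F^N_{a'}=\emptyset$. If $a'\in F_a^N\cap N\cap X$, then $a'\in F_{a'}^N\cap F_a^N$, so $a'=a$. In particular $r_N(a)=a$ for $a\in X\cap N$, once existence is shown.

**Step 2: existence, and (2).** It suffices to show: *if $A\in N$ is a compact subset of $X$ and $x\in A$, then $x\in F_a^N$ for some $a\in A\cap N$.* Applied to the $C_\alpha$ this gives existence, and applied to the $A_\beta$ it gives (2), since $E=\bigcup_\beta A_\beta$.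

For nonempty clopen $W\subseteq A$, the points of maximal Cantor–Bendixson rank (in $A$) in $W$ form a finite nonempty set $\mathrm{top}(W)$. Indeed, by compactness the first $\alpha$ with $W\cap A^{(\alpha)}=\emptyset$ is a successor $\beta+1$, and $W\cap A^{(\beta)}$ is nonempty, compact and discrete. Among the $W\in N$ clopen in $A$ with $x\in W$ (such as $A$) choose one minimizing lexicographically the pair (maximal rank, $|\mathrm{top}(W)|$). Then $\mathrm{top}(W)\in N$ is finite, so $\mathrm{top}(W)\subseteq N$. If $|\mathrm{top}(W)|\ge2$, by elementarity $N$ contains a finite clopen partition of $W$ each of whose pieces contains exactly one top point. Its pieces are in $N$, and the piece containing $x$ has the same maximal rank but only one top point, contradicting minimality. So $\mathrm{top}(W)=\{a\}$ with $a\in A\cap N$.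

Let $a\in O\in\tau\cap N$. By zero-dimensionality of $A$ and elementarity there is $W'\in N$, clopen in $A$, with $a\in W'\subseteq W\cap O$. If $x\notin W'$, then $W\setminus W'\in N$ contains $x$ and has smaller maximal rank, contradicting minimality. So $x\in W'\subseteq O$. Thus $x\in F_a^N$.

**Step 3: composition.** Let $b=r_N(x)$ and $a=r_M(b)$. If $a\in O\in\tau\cap M$, then $b\in O$ and $O\in N$, so $x\in F_b^N\subseteq O$. Hence $x\in F_a^M$, that is, $r_M(x)=a$. $\square$

Part (2) is the point promised in section 4: the reserve is closed under truncation, because it is a union of $\kappa$ compact sets that all lie in every model.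

**Definition.** A model $N$ is *full* if $\mathrm{ls}(e)>|N|$ for all $e\in E^*\setminus N$; equivalently, $S(|N|)\subseteq N$.

Since $S(\kappa)=\emptyset$, every model of size $\kappa$ is full.

## 8. The construction of a $\rho$-discrete set

In the cube the points of $D$ whose last block was $I_\xi$ had to truncate, at the beginning of $I_\xi$, to a point of $E_1$. Now a chain of models replaces the block ends $\omega\xi$. For larger cardinals $\theta$, consecutive models in the chain differ by more than $\kappa$ elements, so each gap is filled by an induction on $\theta$. In this induction the models passed before are kept in a finite list $\mathcal N$; new points must truncate into $E$ at all of them. The points chosen before are kept in a set $B$.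

**Lemma 8.1.** Let $\theta$ be a cardinal with $\kappa\le\theta<\chi^*$, $\mathcal N$ a finite set of full models, $B\subseteq X$ with $E^*\cap\bigcup\mathcal N\subseteq\overline B$, and $\Omega\subseteq H(\chi^*)$ with $|\Omega|\le\theta$. Then there are a full model $N\supseteq\Omega$ with $|N|=\theta$, a set $D\subseteq(X\cap N)\setminus E$, and for each $z\in D$ a set $H_z$ and a model $M_z$ such that

1. $H_z$ is $\rho$-open, $z\in H_z$ and $H_z\cap(B\cup D)=\{z\}$;
2. $|M_z|=\kappa$, $z\in M_z\subseteq N$, $H_z\subseteq F_z^{M_z}$;
3. $r_{N'}(z)\in E$ for all $N'\in\mathcal N$;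
4. $E^*\cap N\subseteq\overline{B\cup D}$.

The proof is by induction on $\theta$. Clause (2) records that $H_z$ is so small that its points truncate to $z$ at a small model; this is what will keep later points out of $H_z$.

**Step 1 ($\theta=\kappa$): new points near one $e$.** We show that outside $E$ there are enough points with truncations in $E$. *Claim: for every $e\in E^*\setminus\overline B$ there are an open $V_e\ni e$ with $V_e\cap B=\emptyset$ and a countable $S_e\subseteq V_e\setminus E$ with $e\in\overline{S_e}$ and $r_{N'}(z)\in E$ for all $z\in S_e$, $N'\in\mathcal N$.*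

Take any open $V_e\ni e$ disjoint from $B$ and put $Z_e=\{z\in V_e\setminus E:r_{N'}(z)\in E\text{ for all }N'\in\mathcal N\}$. Let $\nu=\max(\{\kappa\}\cup\{|N'|:N'\in\mathcal N\})$. We have $e\notin\bigcup\mathcal N$, because $E^*\cap\bigcup\mathcal N\subseteq\overline B$. As the $N'$ are full and $S(\kappa)=\emptyset$, we get $\mathrm{ls}(e)>\nu$.

Let $W\ni e$ be $\rho$-open. By Lemma 6.1, applied to $W\cap V_e$, there is $t\in E\cap W\cap V_e$ with $\nu^+\in R_E(t)$. The set
$$W\cap V_e\cap\bigcap_{N'\in\mathcal N}F^{N'}_{r_{N'}(t)}\ \ni t$$
is $\rho_\nu$-open. By (3) it contains some $z\notin E$. For $N'\in\mathcal N$ we have $r_{N'}(z)=r_{N'}(t)\in E$ by Lemma 7.1(1),(2). So $z\in Z_e\cap W$. This shows that $e$ is in the $\rho$-closure of $Z_e=\bigcup_{\alpha<\kappa}(Z_e\cap C_\alpha)$. If $e$ had, for every $\alpha<\kappa$, a $\rho$-open neighborhood missing $Z_e\cap C_\alpha$, the intersection of these neighborhoods would be $\rho$-open and miss $Z_e$. So $e$ is in the $\rho$-closure, hence in the $\tau$-closure, of some $Z_e\cap C_\alpha$; in particular $e\in C_\alpha$. As $C_\alpha$ is countably tight, there is a countable $S_e\subseteq Z_e\cap C_\alpha$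 with $e\in\overline{S_e}$. This proves the claim.

**Step 2 ($\theta=\kappa$): closing off.** We collect these points in one model of size $\kappa$. Build models $N_0\subseteq N_1\subseteq\cdots$ of size $\kappa$ with $\Omega\subseteq N_0$ and $S_e\subseteq N_{n+1}$ for all $e\in(E^*\cap N_n)\setminus\overline B$. Let $N=\bigcup_nN_n$ and $D=\bigcup\{S_e:e\in(E^*\cap N)\setminus\overline B\}\subseteq N$. For $z\in D$ choose $e$ with $z\in S_e$ and put $H_z=F_z^N\cap V_e$, $M_z=N$. As $|N|=\kappa$, $H_z$ is $\rho$-open. By Lemma 7.1(1) and $D\subseteq N$ we have $F_z^N\cap D=\{z\}$, and $V_e\cap B=\emptyset$; so (1) holds. (2) is clear, (3) holds by the claim, and (4) holds since each $e\in E^*\cap N$ lies in $\overline B$ or in $\overline{S_e}$. $N$ is full because $S(\kappa)=\emptyset$.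

**Step 3 ($\theta>\kappa$): the chain.** We build a model of size $\theta$ from smaller ones, assuming the lemma for all cardinals in $[\kappa,\theta)$. Let $\mu=\mathrm{cf}\,\theta$. We construct an increasing continuous chain of *full* models $N_\varepsilon$ $(\varepsilon<\mu)$ with $|N_\varepsilon|<\theta$, and sets $D_0$, $D_{\varepsilon+1}$, as follows. The pair $(N_0,D_0)$ is obtained from the induction hypothesis for $(\mathcal N,B,\Gamma_0)$. The pair $(N_{\varepsilon+1},D_{\varepsilon+1})$ is obtained from it for $(\mathcal N\cup\{N_\varepsilon\},\,B_\varepsilon,\,N_\varepsilon\cup\Gamma_{\varepsilon+1})$, where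
$$B_\varepsilon=B\cup D_0\cup\bigcup_{\zeta<\varepsilon}D_{\zeta+1}.$$
The sets $\Gamma_\varepsilon$ are chosen in Steps 4 and 5, so that $\Omega$ gets absorbed and limit models are full. The requirement $E^*\cap(\bigcup\mathcal N\cup N_\varepsilon)\subseteq\overline{B_\varepsilon}$ of the lemma holds: for $\bigcup\mathcal N$ by assumption on $B$; and by (4) for the earlier steps,
$$E^*\cap N_0\subseteq\overline{B\cup D_0}=\overline{B_0},\qquad E^*\cap N_{\zeta+1}\subseteq\overline{B_\zeta\cup D_{\zeta+1}}=\overline{B_{\zeta+1}},$$
while limits $\varepsilon$ follow by taking unions.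

**Step 4: bookkeeping for regular $\theta$.** By (4) of section 6, $|S(\theta)|\le\theta$, so we may enlarge $\Omega$ so that $S(\theta)\subseteq\Omega$ and $|\Omega|=\theta$. Write $\Omega=\bigcup_{\varepsilon<\theta}\Omega_\varepsilon$, increasing, $|\Omega_\varepsilon|<\theta$. Let $\Gamma_0=\Omega_0\cup S({<}\theta)$, which has size $<\theta$, again by (4) of section 6, and $\Gamma_{\varepsilon+1}=\Omega_{\varepsilon+1}$. Each step uses the induction hypothesis for a cardinal in $[\kappa,\theta)$ that is at least the size of the set to be absorbed. At limits $|N_\varepsilon|<\theta$ by regularity of $\theta$. For limit $\varepsilon$ we have $S(|N_\varepsilon|)\subseteq S({<}\theta)\subseteq N_0\subseteq N_\varepsilon$, so $N_\varepsilon$ is full.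

**Step 5: bookkeeping for singular $\theta$.** Now we cannot put $S({<}\theta)$ into $N_0$, so we feed in the sets $S(\theta_\varepsilon)$ in small portions in advance. Let $(\theta_\varepsilon)_{\varepsilon<\mu}$ be a strictly increasing, continuous sequence of cardinals, cofinal in $\theta$, with $\theta_0\ge\max(\kappa,\mu)$. Let $h$ map $\theta$ onto $\Omega\cup S(\theta)\cup\{\emptyset\}$, and let $g_\varepsilon$ map $\theta_\varepsilon$ onto $S(\theta_\varepsilon)\cup\{\emptyset\}$; these exist by (4) of section 6. Put
$$\Gamma_\zeta=h[\theta_\zeta]\cup\bigcup_{\varepsilon<\mu}g_\varepsilon[\theta_\zeta\cap\theta_\varepsilon].$$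
It has size $\le\theta_\zeta\cdot\mu=\theta_\zeta$ and increases with $\zeta$. Use the induction hypothesis for $\theta_0$ at the first step and for $\theta_{\varepsilon+1}$ at step $\varepsilon+1$; then $|N_\varepsilon|=\theta_\varepsilon$ for all $\varepsilon$, by continuity also at limits. For limit $\varepsilon$ we have $S(\theta_\varepsilon)\subseteq\bigcup_{\zeta<\varepsilon}g_\varepsilon[\theta_\zeta]$, and for $\zeta<\varepsilon$
$$g_\varepsilon[\theta_\zeta]\subseteq\Gamma_\zeta\subseteq\Gamma_{\zeta+1}\subseteq N_{\zeta+1}\subseteq N_\varepsilon .$$
So $N_\varepsilon$ is full.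

**Step 6: the union, and everything but (1).** Let $N=\bigcup_{\varepsilon<\mu}N_\varepsilon$ and $D=D_0\cup\bigcup_{\varepsilon<\mu}D_{\varepsilon+1}$. The sets $D_0,D_{\varepsilon+1}$ are pairwise disjoint: if $z'\in D_{\varepsilon+1}\cap N_\varepsilon$, then $r_{N_\varepsilon}(z')=z'\notin E$, contradicting (3) for $D_{\varepsilon+1}$, whose list of models contains $N_\varepsilon$. So $D_{\varepsilon+1}\cap N_\varepsilon=\emptyset$, while all earlier $D$'s are contained in $N_\varepsilon$. Hence each $z\in D$ comes from one step, and we keep its $H_z$ and $M_z$. In both cases $|N|=\theta$ and $\Omega\cup S(\theta)\subseteq N$; so $N$ is full. Clauses (2) and (3) are inherited from the steps, and (4) holds since $E^*\cap N=\bigcup_\varepsilon(E^*\cap N_\varepsilon)\subseteq\bigcup_\varepsilon\overline{B_\varepsilon}\subseteq\overline{B\cup D}$. Clearly $D\subseteq(X\cap N)\setminus E$.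

**Step 7: clause (1), later points stay out of $H_z$.** This is the step at which the first attempt of section 1 failed. Let $z\in D_{\zeta+1}$. By (1) for that step, $H_z$ meets $B_\zeta\cup D_{\zeta+1}$ only in $z$. Let $z'\in D_{\varepsilon+1}$ with $\varepsilon>\zeta$, and suppose $z'\in H_z$. Since $H_z\subseteq F_z^{M_z}$, we have $r_{M_z}(z')=z\notin E$. But $M_z\subseteq N_{\zeta+1}\subseteq N_\varepsilon$, and $r_{N_\varepsilon}(z')\in E$ by (3) for $D_{\varepsilon+1}$. So by Lemma 7.1(3) and (2),
$$z=r_{M_z}(z')=r_{M_z}(r_{N_\varepsilon}(z'))\in E,$$
a contradiction. If $z\in D_0$, the same argument works with $N_0$ and $B\cup D_0$ in place of $N_{\zeta+1}$ and $B_\zeta\cup D_{\zeta+1}$, and any $\varepsilon\ge0$. Thus $H_z\cap(B\cup D)=\{z\}$. $\square$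

**Conclusion of the proof of Theorem 2.2.** Apply Lemma 8.1 with $\mathcal N=\emptyset$, $B=\emptyset$, $\Omega=E^*$ and $\theta=\max(\kappa,|E^*|)<\chi^*$. By (1), $D$ is $\rho$-discrete. By (4) and $E^*\subseteq N$, we have $E^*\subseteq\overline D$. As $E^*$ is dense in the nonempty open set $V_1$, the set $D\cap V_1$ is dense in $V_1$. This contradicts Lemma 4.1. So Theorem 2.2 holds, and with it Theorem 2.1: there is no infinite regular Hausdorff space $X$ with $\delta_k(X)<\delta(X)$. $\blacksquare$

## 9. Level-by-level version, classification, and compact spaces

**Theorem 9.1.** Let $X$ be regular Hausdorff and $\kappa$ an infinite cardinal. The following are equivalent: (i) every dense $Y\subseteq X$ has $d_k(Y)\le\kappa$; (ii) every dense $Y\subseteq X$ has $d(Y)\le\kappa$. Moreover, if $Y$ is any regular Hausdorff space with $d(Y)>\kappa$, then $Y$ has a dense subset $Y'$ with $d_k(Y')>\kappa$: no dense subset of $Y'$ is covered by $\kappa$ compact sets.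

*Proof.* (ii)$\Rightarrow$(i) since $d_k\le d$. For (i)$\Rightarrow$(ii) apply Theorem 2.2 to each dense $Y$, whose dense subsets are dense in $X$. The last statement is the contrapositive of Theorem 2.2. $\square$

In particular, let $\delta(X)=\kappa^+$ with $\kappa\ge\omega$. A supremum of cardinals equal to a successor cardinal is attained, so some dense $Y\subseteq X$ has $d(Y)=\kappa^+$. By Theorem 9.1 some dense $Y'\subseteq Y$ has $d_k(Y')>\kappa$, and $d_k(Y')\le d(Y')\le\delta(X)$; so $d_k(Y')=\kappa^+=\delta(X)$.

**Theorem 9.2.** For a nonempty regular Hausdorff space $X$: $\delta_k(X)<\delta(X)$ if and only if $2\le|X|<\omega$.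

*Proof.* A finite $X$ is discrete, its only dense subset is $X$, and so $\delta_k(X)=1$ and $\delta(X)=|X|$. For infinite $X$ use Theorem 2.1. $\square$

Let $\pi(X)$ denote the $\pi$-weight of $X$, the least size of a family of nonempty open sets such that every nonempty open set contains a member of the family. We use the known fact that $\delta(X)=\pi(X)$ for compact Hausdorff $X$.

**Corollary 9.3.** For every infinite compact Hausdorff space $X$, $\delta_k(X)=\delta(X)=\pi(X)$.

*Proof.* The first equality is Theorem 2.1, the second is the fact just quoted. $\square$
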